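# Split spherical $BN$-pairs of reductive groups, isotropic and anisotropic

## 1. The group $SU(2)$ and a dimension count

The upper triangular and the monomial matrices make $GL_n$ over a field into a group with a $BN$-pair. The group $SU(2)$ has no such evident structure. Could it carry one anyway, perhaps a wild one unrelated to its algebraic structure? We settle this by hand and then ask what changes for other groups. First, the vocabulary.

**Definition.** Let $\Gamma$ be a group with subgroups $B,N$ that generate it, such that $T:=B\cap N$ is normal in $N$. The pair $(B,N)$ is a *$BN$-pair* (Tits system) of $\Gamma$ if $W:=N/T$ is generated by a set $S$ of elements of order $2$ such that, for $s\in S$ and $w\in W$,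
$$sBw\subset BwB\cup BswB,\qquad sBs^{-1}\neq B .$$
Here $w$ stands for any representative in $N$; since $T\subset B$, the choice does not matter. The pair is *spherical* if $W$ is finite, and *trivial* if $B=\Gamma$. It is *saturated* if $T=\bigcap_{w\in W}wBw^{-1}$, and *split* if it is saturated and $B=U\rtimes T$ with $U$ nilpotent. We call it *weakly split* if $B=UT$ for some nilpotent normal subgroup $U$ of $B$. Split implies weakly split.

**Example 1.1.** Let $\Gamma=GL_2(F)$ with $F$ a field, $B$ the upper triangular matrices, $N$ the monomial matrices, $T$ the diagonal matrices. Then $W$ has order $2$. If $s$ is the nontrivial element, $sBs^{-1}$ consists of the lower triangular matrices, so $B\cap sBs^{-1}=T$ and the pair is saturated. With $U$ the unitriangular matrices, $B=U\rtimes T$, so the pair is split. If $|F|>2$, we may also write $B=U'T$ with $U'=U\cdot\{\text{scalars}\}$, which is nilpotent and normal in $B$. Now $U'\cap T$ is the group of scalars and is not trivial. So the group $U$ in "weakly split" may contain semisimple elements.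

We use the following standard facts (Bourbaki, *Lie*, Ch. IV §2); $\ell$ denotes length with respect to $S$.

* (T1) $\Gamma=\bigsqcup_{w\in W}BwB$, and $BvBwB=BvwB$ whenever $\ell(vw)=\ell(v)+\ell(w)$.
* (T2) The subgroups containing $B$ are exactly the $P_J=BW_JB$ with $J\subset S$. The map $J\mapsto P_J$ is injective and preserves inclusions in both directions, and each $P_J$ is its own normalizer.
* (T3) If $W$ is finite, it has a longest element $w_0$, and $\ell(w_0)=\ell(w_0w^{-1})+\ell(w)=\ell(w)+\ell(w^{-1}w_0)$ for all $w\in W$.
* (T4) If $N$ normalizes $B$, the pair is trivial: $sBs^{-1}\ne B$ forces $S=\varnothing$, so $N=T\subset B$ and $B=\Gamma$.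

One computation is used throughout. In a weakly split pair, $Tn=nT$ for $n\in N$, hence
$$BnB=UTnB=UnTB=UnB .\tag{1.1}$$
A double coset is thus swept out by $U$ on the left, which is only nilpotent, and $B$ on the right.

**Proposition 1.2.** Every weakly split spherical $BN$-pair of $SU(2)$ is trivial.

*Proof.* Work in $SL_2(\mathbb C)$ with its Zariski topology. The group $SU(2)$ is dense there, because the Lie algebra of its closure contains $\mathfrak{su}(2)\otimes\mathbb C=\mathfrak{sl}_2(\mathbb C)$. Let $\mathcal B,\mathcal U$ be the closures of $B,U$. They are closed subgroups, $\mathcal U$ is normal in $\mathcal B$, and $\mathcal U$ is nilpotent, since an iterated commutator map that is trivial on the dense set $U\times\cdots\times U$ is trivial on $\mathcal U\times\cdots\times\mathcal U$.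

By (T1) and (1.1), $SU(2)$ is a *finite* union of sets $UnB$. As $SL_2(\mathbb C)$ is irreducible, one of these sets is dense, and so is the larger set $\mathcal Un\mathcal B$. Hence $\dim\mathcal U+\dim\mathcal B\ge3$. Now $\mathcal U^0$ is connected and solvable, so it lies in a Borel subgroup, which has dimension $2$ and is not nilpotent. So $\dim\mathcal U\le1$ and $\dim\mathcal B\geq2$.

If $\dim\mathcal B=3$, then $\mathcal U$ is normal in $SL_2(\mathbb C)$ and of dimension at most $1$. As $SL_2(\mathbb C)$ has no proper non-trivial connected closed normal subgroup, $\mathcal U$ is finite, and a finite normal subgroup of a connected group is central. So $nBn^{-1}=nUn^{-1}\,nTn^{-1}=UT=B$ for all $n\in N$, and (T4) applies.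

If $\dim\mathcal B=2$, then $\mathcal B^0$ is connected of dimension $2$, hence solvable, hence a Borel subgroup. Borel subgroups are self-normalizing, so $\mathcal B=\mathcal B^0$ is the stabilizer of a line $\ell\subset\mathbb C^2$. But an element of $SU(2)$ that preserves $\ell$ also preserves $\ell^\perp$. So $B$ lies in a torus of dimension $1$, and so does $\mathcal B$, a contradiction. $\square$

What did we use? Density, a bound on nilpotent subgroups, a list of the closed subgroups of $SL_2(\mathbb C)$, and at the end the fact that no Borel subgroup of $SL_2(\mathbb C)$ is compatible with the real structure.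

## 2. Reductive groups over an arbitrary field

Let $k$ be a field. Algebraic groups are smooth and affine, and reductive groups are connected. A reductive $k$-group is *isotropic over $k$* if it contains a non-trivial $k$-split torus, and *anisotropic over $k$* otherwise. For example $SL_2$ is isotropic, by its diagonal torus. The $\mathbb R$-group with real points $SU(2)$ is anisotropic: a non-trivial $\mathbb R$-split torus would give a closed non-compact subgroup of the compact group $SU(2)$.

By Borel–Tits, if $G$ is reductive and $[G,G]$ is isotropic over $k$, then $G(k)$ has a canonical non-trivial split spherical $BN$-pair. The converse direction is the following conjecture, stated in Peter Abramenko, Matthew C. B. Zaremsky, "Some reductive anisotropic groups that admit no non-trivial split spherical BN-pairs", arXiv:1108.4913 (2011).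

**Conjecture (Caprace–Marquis).** Let $G$ be a reductive algebraic $k$-group that is anisotropic over $k$. Then every split spherical $BN$-pair of $G(k)$ is trivial.

The conjecture is true. These are the results to be proved.

**Theorem A.** Let $k$ be any field and $G$ a reductive $k$-group with $[G,G]$ anisotropic over $k$ (e.g. $G$ anisotropic). Then every weakly split spherical $BN$-pair of $G(k)$ is trivial. In particular the Caprace–Marquis conjecture holds.

**Theorem B.** Let $k$ be infinite and $G$ reductive over $k$.

1. If $(B,N)$ is a non-trivial weakly split spherical $BN$-pair of $G(k)$, then $B=P(k)$ for a proper parabolic $k$-subgroup $P$. Moreover, if $P=P_I$ is standard with respect to a maximal $k$-split torus $A$ and a basis $\Delta$ of the relative roots, then $I$ is orthogonal to $\Delta\setminus I$. (So $P$ contains some of the isotropic $k$-simple factors of $G$ and meets the others in minimal parabolics.)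
2. If $(B,N)$ is moreover split, $B=U\rtimes T$, then there is a Levi $k$-subgroup $M$ of $P$ with $T=M(k)$, $N=N_G(M)(k)$, $U=R_u(P)(k)$.
3. Conversely (for any field $k$), if $I\subsetneq\Delta$ is orthogonal to $\Delta\setminus I$ and $M$ is a Levi $k$-subgroup of $P=P_I$, then $(P(k),N_G(M)(k))$ is a non-trivial split spherical $BN$-pair.

**Corollary.** For every field $k$ and every reductive $k$-group $G$: $G(k)$ has a non-trivial split spherical $BN$-pair if and only if $[G,G]$ is $k$-isotropic.

In the parenthesis of Theorem B(1), "some" and "the others" may each be an empty set of factors, except that $P\ne G$.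

Closures and dimensions refer to the Zariski topology on $G(\bar k)$, and we identify $G,P,\dots$ with their $\bar k$-points. As in Section 1, write $\mathcal B=\overline B$ and $\mathcal U=\overline U$.

Which parts of the proof for $SU(2)$ survive? Density and (1.1) do, for infinite $k$. The list of closed subgroups does not. Moreover $\mathcal U^0$ is now a product $C\times V$ of a torus and a connected unipotent group, and both factors can be large.

A sensible first attempt is to hope that anisotropy forbids unipotent elements, as it does in $SU(2)$, where every element is diagonalizable. Then $V=1$ and only the torus $C$ needs attention. This hope fails over imperfect fields, as the next example shows.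

**Example 2.1.** Let $k=\mathbb F_2(a,c)$ with $a,c$ independent variables, and let $D$ be the quaternion algebra generated by $x,y$ with $x^2=c$, $y^2+y=a$, $xy=(y+1)x$. It is a division algebra if $c$ is not a norm from $k(y)$. The $c$-adic valuation has residue field $\mathbb F_2(a)$, and on $k(y)$ it has one extension, unramified with residue field $\mathbb F_2(y)$ of degree $2$. So norms from $k(y)$ have even valuation, and $c$ is not a norm.

The group $G=D^\times/\mathbb G_m$ is anisotropic. Indeed, the preimage in $D^\times$ of a $k$-split torus of $G$ is an extension of a split torus by $\mathbb G_m$, hence a split torus. A split torus in $D^\times$ spans a subalgebra of $D$ isomorphic to $k^r$, and $r=1$ because $D$ has no zero divisors. So this split torus is central.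

Over $\bar k$ we have $(x-\sqrt c)^2=0$, while $x\neq\sqrt c$ because $x\notin k$. So the image of $x$ in $G$, which is the class of $x/\sqrt c$, is a non-trivial *unipotent* element of $G(k)$. More is true. For $p,q\in k$ not both zero, $p+qx=(p+q\sqrt c)+q(x-\sqrt c)$, so the abelian group $k(x)^\times/k^\times$ is infinite and lies in the one-dimensional connected unipotent group of classes of $1+\tau(x-\sqrt c)$, $\tau\in\bar k$. Its closure is that whole group. So a nilpotent group of rational points can have $V\neq1$ although $G$ is anisotropic.

In this example the group $B$ comes to the rescue. Suppose $U=k(x)^\times/k^\times$ were part of a weakly split pair. If $g\in D^\times$ normalizes $V$, then it preserves the line $\ker(x-\sqrt c)$ in $\bar k^2$. So $gxg^{-1}-\sqrt c$ is a multiple of $x-\sqrt c$, and $gxg^{-1}$ commutes with $x$. Thus $gxg^{-1}\in C_D(x)=k(x)$, and conjugation by $g$ is a $k$-automorphism of the purely inseparable extension $k(x)$, hence trivial; so $g\in k(x)$. Thus $B\subset k(x)^\times/k^\times$, and $\dim\mathcal U+\dim\mathcal B\leq 1+1<3=\dim G$.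

So unipotent parts cannot be excluded in advance. The plan is to treat the two factors of $\mathcal U^0=C\times V$ differently. The torus $C$ is shown to be *central*, by an argument that uses the double coset as a whole. After that $C$ can be moved from the left of $n$ to the right, so that $VnB$ is still large. Then a theorem of Borel and Tits puts $V$ into the unipotent radical of a parabolic $P\supset\mathcal B$, and a dimension count like the one in Section 1 leaves no room: $\mathcal B=P$. Rationality comes for free, because $\mathcal B$ is the closure of rational points.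

## 3. Facts from the theory of algebraic groups

For a cocharacter $\lambda:\mathbb G_m\to G$, let $P_G(\lambda)$ be the parabolic subgroup of those $g$ for which $\lim_{t\to0}\lambda(t)g\lambda(t)^{-1}$ exists. Its unipotent radical consists of those $g$ with limit $1$, and $C_G(\lambda)$ is a Levi subgroup. For $GL_2$ and $\lambda(t)=\mathrm{diag}(t,1)$,
$$\lambda(t)\begin{pmatrix}p&q\\r&u\end{pmatrix}\lambda(t)^{-1}=\begin{pmatrix}p&tq\\t^{-1}r&u\end{pmatrix},$$
so $P_G(\lambda)$ is the upper triangular group. The following facts are in Borel, *Linear Algebraic Groups*; Humphreys; Springer; Borel–Tits, *Groupes réductifs*.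

* (F1) If $k$ is infinite and $G$ is connected reductive over $k$, then $G(k)$ is dense in $G$ (Borel 18.3).
* (F2) A connected nilpotent group over $\bar k$ is $C\times V$, where $C$ is a torus and consists of its semisimple elements, and $V$ is connected unipotent and consists of its unipotent elements (Humphreys 19.2, Borel 10.6). Both are characteristic.
* (F3) A torus normalized by a connected group is centralized by it (Humphreys 16.3).
* (F4) Let $G$ be connected reductive over $\bar k$ and $V\subset G$ a closed connected unipotent subgroup. There is a parabolic $P$ with $N_G(V)\subset P$ and $V\subset R_u(P)$ (Borel–Tits, *Éléments unipotents et sous-groupes paraboliques*, Inv. Math. 12; Humphreys 30.3). For $V$ the unitriangular group in $GL_2$, $P$ is the upper triangular group.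
* (F5) Every parabolic $k$-subgroup of a reductive $k$-group $G$ is $P_G(\lambda)$ for some $\lambda$ over $k$ (Springer 15.1.2). If $P\ne G$, then $[G,G]$ is isotropic.
* (F6) The closure of a subset of $G(k)$ is defined over $k$.

The second part of (F5) deserves its proof. If $P_G(\lambda)\ne G$, then $\lambda$ is not central. Let $Z(G)^0$ be the central torus, let $T_1$ be a maximal $k$-torus of $G$ containing $\lambda(\mathbb G_m)$, and put $T_1'=(T_1\cap[G,G])^0$. Then $Z(G)^0\times[G,G]\to G$ is an isogeny and restricts to an isogeny of $k$-tori $Z(G)^0\times T_1'\to T_1$. On cocharacter groups this is injective, Galois equivariant and of finite index. So some multiple $m\lambda$ with $m\ge1$ lifts uniquely, and by uniqueness the lift is Galois invariant, i.e. defined over $k$. Its component in $[G,G]$ is non-trivial; otherwise $\lambda(t^m)$ would be central for all $t$, hence $\lambda$ would be central. The image of this component is a non-trivial $k$-split torus in $[G,G]$.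

We also use relative root theory. Let $A$ be a maximal $k$-split torus of $G$, $\Phi$ the set of relative roots (the non-zero weights of $A$ on $\mathrm{Lie}\,G$), $\Delta$ a basis, and $W_k=N_G(A)(k)/C_G(A)(k)$ the relative Weyl group. Orthogonality refers to a $W_k$-invariant scalar product. For $\beta\in\Phi$, $U_{(\beta)}\neq1$ is the connected unipotent relative root group, with $nU_{(\beta)}n^{-1}=U_{(n\beta)}$ for $n\in N_G(A)(k)$. For $I\subset\Delta$ let $\Phi_I$ be the set of relative roots that are combinations of $I$, and $A_I=(\bigcap_{\alpha\in I}\ker\alpha)^0\subset A$.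

* (F7) The standard parabolic $P_I$ is generated by $C_G(A)$ and the $U_{(\beta)}$ with $\beta\in\Phi^+\cup\Phi_I$. Its unipotent radical is generated by the $U_{(\beta)}$ with $\beta\in\Phi^+\setminus\Phi_I$, and its standard Levi subgroup is $C_G(A_I)$, generated by $C_G(A)$ and the $U_{(\beta)}$ with $\beta\in\Phi_I$. Put $P_0=P_\varnothing$.
* (F8) $(P_0(k),N_G(A)(k))$ is a $BN$-pair of $G(k)$ with Weyl group $W_k$ and generators $s_\alpha$, $\alpha\in\Delta$. The subgroups containing $P_0(k)$ are the distinct groups $P_I(k)=P_0(k)W_IP_0(k)$.
* (F9) Every parabolic $k$-subgroup contains a minimal one, so it is $P_I$ for suitable $A,\Delta$. For a parabolic $k$-subgroup $P$, the group $R_u(P)$ is defined over $k$, $P=R_u(P)\rtimes M$ for a Levi $k$-subgroup $M$, and Levi $k$-subgroups of $P$ are conjugate under $R_u(P)(k)$. A Levi subgroup is determined by any maximal torus of $P$ in it. Maximal $k$-split tori of a reductive $k$-group are conjugate under its rational points.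
* (F10) If $P,P^-$ are opposite parabolic $k$-subgroups, then $P\cap P^-$ is a Levi $k$-subgroup of both, and multiplication $R_u(P^-)\times P\to G$ is an open immersion over $k$. Hence $\dim R_u(P)+\dim P=\dim G$.

## 4. Large double cosets and central tori

This section works over $\bar k$. The first lemma is the tool that removes the torus.

**Lemma 4.1.** Let $G$ be connected reductive, $C\subset G$ a torus, $L=C_G(C)$. If $LxL$ is dense in $G$ for some $x\in G$, then $C$ is central in $G$.

*Proof.* Embed $G\subset GL_m$ and fix $s\in C$. For $l,l'\in L$, which commute with $s$,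
$$s(lgl')s^{-1}(lgl')^{-1}=l\,sgs^{-1}\,l'l'^{-1}g^{-1}l^{-1}=l\,(sgs^{-1}g^{-1})\,l^{-1}.$$
So the coefficients of the characteristic polynomial of $sgs^{-1}g^{-1}$ are regular functions of $g\in G$ that do not change under $g\mapsto lgl'$. They are constant on the dense set $LxL$, hence on $G$, with the value they take at $g=1$. The characteristic polynomial is therefore $(X-1)^m$, and $sgs^{-1}g^{-1}$ is unipotent for every $g\in G$.

Let $T_1\supset C$ be a maximal torus and $g\in N_G(T_1)$. Then $s\cdot gs^{-1}g^{-1}$ lies in $T_1$ and is unipotent, so it is $1$. Hence $N_G(T_1)$ centralizes $C$. Let $\mu$ be a cocharacter of $C$ and $a$ a root. The reflection $s_a$ fixes $\mu$, so $\mu=\mu-\langle a,\mu\rangle a^\vee$ and $\langle a,\mu\rangle=0$. As $C$ is generated by the images of its cocharacters, $C\subset\bigcap_a\ker a=Z(G)$. $\square$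

**Lemma 4.2.** Let $H$ be connected reductive and $D$ a closed normal subgroup with $D^0\subset Z(H)$. Then $D\subset Z(H)$.

*Proof.* For $d\in D$ put $f(h)=hdh^{-1}d^{-1}\in D$. As $H$ is connected and $f(1)=1$, the values lie in $D^0\subset Z(H)$. Since they are central, $f(hh')=h\,(f(h')d)\,h^{-1}d^{-1}=f(h')f(h)$, so $f$ is a homomorphism to a commutative group. It is trivial on $[H,H]$ and clearly on $Z(H)$, and $H=Z(H)[H,H]$. $\square$

## 5. The closure of $B$ is parabolic

Let $k$ be infinite, $G$ reductive over $k$, and $(B,N)$ a weakly split spherical $BN$-pair of $G(k)$ with $B=UT$. As in Section 1, $\mathcal B$ and $\mathcal U$ are closed subgroups and $\mathcal U$ is nilpotent. As $B$ normalizes $\mathcal U$, and normalizers of closed subgroups are closed, $\mathcal U$ is normal in $\mathcal B$. Also $\mathcal U^0\subset\mathcal B^0$, and $\mathcal B$ is defined over $k$ by (F6). Write $\mathcal U^0=C\times V$ by (F2). Since $\mathcal B$ normalizes $\mathcal U^0$, it normalizes $C$ and $V$.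

**Proposition 5.1.** Let $k$ be infinite, $G$ reductive over $k$, and $(B,N)$ a non-trivial weakly split spherical $BN$-pair of $G(k)$. Then $C$ is central in $G$, and $P:=\mathcal B$ is a proper parabolic $k$-subgroup of $G$ with $R_u(P)=V\neq1$. Moreover, if $n\in N$ is such that $UnB$ is dense in $G$, then $VnP$ is dense in $G$. Such $n$ exist, and any representative $n_0$ of the longest element $w_0\in W$ is one.

*Proof.*

**Step 1: a dense double coset.** We show that $Un_0B$ is dense. By (T1) and (1.1), $G(k)$ is the finite union of the sets $Un_wB=BwB$. It is dense in the irreducible $G$ by (F1), so some $BwB$ is dense. Put $v=w_0w^{-1}$, so that $\ell(w_0)=\ell(v)+\ell(w)$ by (T3). By (T1), $Bw_0B=BvBwB\supset n_vBwB$, and this translate of a dense set is dense.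

**Step 2: passing to identity components.** From now on $n\in N$ is any element with $UnB$ dense. We want connected groups on both sides of $n$. The set $\mathcal Un\mathcal B$ is dense and is a finite union of sets $a\,\mathcal U^0n\mathcal B^0\,b$ with $a\in\mathcal U$, $b\in\mathcal B$. One of these is dense, and translating back,
$$\mathcal U^0\,n\,\mathcal B^0\ \text{ is dense in } G.\tag{5.1}$$

**Step 3: $C$ is central in $G$.** The connected group $\mathcal B^0$ normalizes $C$, hence centralizes it by (F3). So $\mathcal U^0\subset\mathcal B^0\subset L:=C_G(C)$. By (5.1) the set $LnL$ is dense, and Lemma 4.1 applies. Consequently $\mathcal U^0n\mathcal B^0=VCn\mathcal B^0=VnC\mathcal B^0=Vn\mathcal B^0$, because $C\subset\mathcal B^0$. So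
$$V\,n\,\mathcal B^0\ \text{ is dense in } G.\tag{5.2}$$

**Step 4: $V\ne1$.** This uses that the pair is non-trivial. Suppose $V=1$. Then (5.2) says that the closed set $n\mathcal B^0$ is dense, so $\mathcal B^0=G$. Hence $\mathcal U$ is normal in $G$, and $\mathcal U^0=C$ is central. By Lemma 4.2, $U\subset\mathcal U\subset Z(G)$. Then $nBn^{-1}=nUn^{-1}\cdot nTn^{-1}=UT=B$ for every $n\in N$, and the pair is trivial by (T4), a contradiction.

**Step 5: the dimension count.** We identify $\mathcal B$. Since $\mathcal B$ normalizes $V$, (F4) gives a parabolic $P$ with $\mathcal B\subset N_G(V)\subset P$ and $V\subset R_u(P)$. It is proper since $R_u(G)=1\neq V$. By (5.2) and (F10),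
$$\dim G\le\dim V+\dim\mathcal B\le\dim R_u(P)+\dim P=\dim G .$$
So equality holds everywhere. As $R_u(P)$ and $P$ are connected, $V=R_u(P)$ and $\mathcal B=P$. This is defined over $k$ by (F6). In particular $\mathcal B$ is connected, and (5.2) says that $VnP$ is dense. $\square$

## 6. Theorem A

**Proof of Theorem A, $k$ infinite.** A non-trivial weakly split spherical $BN$-pair would give a proper parabolic $k$-subgroup by Proposition 5.1. By (F5), $[G,G]$ would be isotropic, a contradiction.

**Proof of Theorem A, $k$ finite.** Here rational points are not dense, but Lang's theorem helps: $G$ has a Borel subgroup over $k$. If $G$ is not a torus, this is a proper parabolic $k$-subgroup, and $[G,G]$ is isotropic by (F5), a contradiction. So $G$ is a torus and $G(k)$ is abelian. Then $sBs^{-1}=B$ for all $s\in S$, so $S=\varnothing$ and $B=G(k)$.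

If $G$ is anisotropic, so is its subgroup $[G,G]$, and split pairs are weakly split. So the Caprace–Marquis conjecture holds. $\square$

Sections 7 to 11 prove Theorem B and the Corollary.

## 7. Why $B$ is the full group $P(k)$

Let $k$ be infinite and $(B,N)$ as in Theorem B(1), with $P=\mathcal B$, $V=R_u(P)$ and $C$ from Proposition 5.1. By (F9), $V$ is defined over $k$; put $R=V(k)$, a normal subgroup of $P(k)$.

The image of $\mathcal U$ in the connected reductive group $P/V$ is normal because $\mathcal B=P$. Its identity component is the image of $\mathcal U^0=CV$, i.e. of the central torus $C$. So Lemma 4.2 gives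
$$\text{the image of }\mathcal U\text{ in }P/V\text{ is central.}\tag{7.1}$$

We know $B\subset P(k)$ with $\mathcal B=P$, but $B$ could still be a smaller dense subgroup. By (T2), $P(k)=P_J$ for some $J\subset S$. We must show $J=\varnothing$. Suppose $s\in J$.

**Step 1: $BR=P(k)$.** The aim is to see that $R$ moves $B$ around enough. As $R$ is normal in $P(k)$, $BR$ is a group. Let $N_J\subset P(k)$ be the preimage of $W_J$ in $N$, and let $n\in N_J$. Then $nTn^{-1}=T$, and $nun^{-1}\in uR$ for $u\in U$ by (7.1). So $nBRn^{-1}\subset URTR=BR$. The same holds for $n^{-1}$, so $N_J$ normalizes $BR$. Since $B$ does too, $BR$ is normal in $P_J=\langle B,N_J\rangle$. But $BR\supset B$ is its own normalizer by (T2). So $BR=P_J=P(k)$.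

**Step 2: a $2$-transitive action.** We reduce to rank one. Let $Q=B\cup BsB\subset P(k)$, a subgroup by (T2), and $R'=R\cap Q$. As $Q\subset BR$ and $B\subset Q$, we get $Q=BR'=R'B$. Let $Q$ act on $\Omega=Q/B$ with base point $o=B$. Then $R'$ is transitive on $\Omega$. By (1.1), $\Omega\setminus\{o\}=BsB/B=UsB/B$ is a single $U$-orbit, and $U\subset B$ fixes $o$. Finally $|\Omega|\ge3$. Indeed $|\Omega|\ge2$, and if $|\Omega|=2$, then $B$ has index $2$ in $Q$ and is normalized by $s\in Q$, which is excluded.

**Step 3: nilpotency leaves two points.** Let $X$ be the image of $\langle U,R'\rangle$ in $\mathrm{Sym}(\Omega)$. Since $U\subset\mathcal U$ and $R'\subset V\subset\mathcal U$, the group $X$ is nilpotent. It is transitive through $R'$, and the stabilizer of $o$ contains the image of $U$, so $X$ is $2$-transitive. It is non-trivial, so its center contains some $z_0\ne1$, say $z_0p=q\neq p$. For any points $p'\ne q'$ there is $x\in X$ with $xp=p'$, $xq=q'$, and then $z_0p'=xz_0x^{-1}p'=q'$. So the center is transitive. If $x\in X$ fixes $o$, then $xzo=zxo=zo$ for every central $z$, so $x=1$. Thus the stabilizer of $o$ is trivial.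 But it is transitive on $\Omega\setminus\{o\}$, so $|\Omega|=2$, contradicting Step 2.

Hence $J=\varnothing$ and $B=P(k)$, where $P$ is a proper parabolic $k$-subgroup. This is the first claim of Theorem B(1).

## 8. Which parabolics occur

Not every parabolic can occur. Here is what goes wrong in $SL_3$.

**Example 8.1.** Let $G=SL_3$ and $P$ the stabilizer of a point $p$ of the projective plane. Then $G(k)$ is $2$-transitive on the points of the plane over $k$. The elements of $V=R_u(P)$ are $1+\varphi$ with $\varphi:\bar k^3\to p$ linear and $\varphi|_p=0$. They map a point $q$ into the line through $p$ and $q$. So $V$ preserves every line through $p$ and is far from transitive on the points different from $p$. In numbers: $\dim V=2$, while the stabilizer in $V$ of a point $q\ne p$ (the condition $\varphi(q)=0$) has dimension $1$ instead of $0$.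

The proof finds this excess stabilizer in general. Let $P=P_I$ be standard with respect to $A$ and $\Delta$, let $\alpha\in\Delta\setminus I$, and put $Q=P_{I\cup\{\alpha\}}$.

**Step 1: $Q(k)$ has rank one over $B$.** By (F8), $Q(k)$ is minimal among the subgroups of $G(k)$ properly containing $B=P(k)$. By (T2) applied to $(B,N)$, $Q(k)=B\cup BsB=B\cup UsB$ for some $s\in S$. Write $s$ also for a representative in $N$.

**Step 2: $Q(k)$ is dense in $Q$.** This is needed because $Q$ is not reductive, so (F1) does not apply to it. Let $Q^-$ be a parabolic $k$-subgroup opposite to $Q$. By (F10), $R_u(Q^-)\times Q$ is embedded over $k$ as an open subset of $G$. The points of $G(k)$ in it are dense in it, and they are $R_u(Q^-)(k)\times Q(k)$. Projecting to $Q$, the set $Q(k)$ is dense in $Q$.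

**Step 3: a dimension formula.** We measure the stabilizer. Since $\overline B=P\ne Q$ and $Q$ is irreducible, $UsB$ is dense in $Q$. So $\mathcal UsP$ is dense in $Q$. It is a finite union of sets $a\,\mathcal U^0sP$ with $a\in\mathcal U\subset Q$, so $\mathcal U^0sP=VCsP=VsP$ is dense in $Q$. This is an orbit of $V\times P$, and the fibers of $V\times P\to VsP$ have dimension $\dim(V\cap sPs^{-1})$. Hence
$$\dim Q=\dim V+\dim P-\dim(V\cap sPs^{-1}).$$
On the other hand, $R_u(Q)\subset V$, and in the reductive group $Q/R_u(Q)$ the parabolic $P/R_u(Q)$ has unipotent radical $V/R_u(Q)$. So $\dim Q-\dim P=\dim V-\dim R_u(Q)$ by (F10). Comparing, $\dim(V\cap sPs^{-1})=\dim R_u(Q)$.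

Let $n_\alpha\in N_G(A)(k)$ represent $s_\alpha$. As $s_\alpha\in W_{I\cup\{\alpha\}}\setminus W_I$, we have $n_\alpha\in Q(k)\setminus P(k)=BsB$, say $n_\alpha=bsb'$. Then $V\cap n_\alpha Pn_\alpha^{-1}=b(V\cap sPs^{-1})b^{-1}$, so
$$\dim(V\cap n_\alpha Pn_\alpha^{-1})=\dim R_u(Q).\tag{8.1}$$

**Step 4: a root group too many.** We show that non-orthogonality violates (8.1). Suppose $\gamma\in I$ is not orthogonal to $\alpha$. Then $\beta:=s_\alpha(\gamma)=\gamma+m\alpha$ with $m>0$. First, $U_{(\beta)}=n_\alpha U_{(\gamma)}n_\alpha^{-1}\subset n_\alpha Pn_\alpha^{-1}$. Second, $U_{(\beta)}\subset V$, since $\beta$ is positive and $\alpha\notin I$ occurs in it. Third, $\beta\in\Phi_{I\cup\{\alpha\}}$, so $U_{(\beta)}$ lies in the standard Levi subgroup of $Q$ and is not contained in $R_u(Q)$. Finally $R_u(Q)\subset V$, and $R_u(Q)=n_\alpha R_u(Q)n_\alpha^{-1}\subset n_\alpha Pn_\alpha^{-1}$ because $n_\alpha\in Q$ and $R_u(Q)\subset P$. So $V\cap n_\alpha Pn_\alpha^{-1}$ contains the connected group $U_{(\beta)}R_u(Q)$, whose dimension exceeds $\dim R_u(Q)$. This contradicts (8.1). Hence $I$ is orthogonal to $\Delta\setminus I$.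

**Step 5: the simple factors.** This translates orthogonality into the parenthesis of Theorem B(1). Let $G_i$ run through the isotropic $k$-simple factors of $G$. By Borel–Tits, $\Delta$ is the disjoint union of mutually orthogonal subsets $\Delta_i$, where $\Delta_i$ is a basis of the relative root system of $G_i$ with respect to $(A\cap G_i)^0$, and this root system is irreducible. Choose a cocharacter $\lambda$ of $A$ with $\langle\alpha,\lambda\rangle=0$ for $\alpha\in I$ and $\langle\alpha,\lambda\rangle>0$ for $\alpha\in\Delta\setminus I$; then $P=P_G(\lambda)$. After replacing $\lambda$ by a multiple, it is a product of cocharacters $\lambda_j$ of $(A\cap G_j)^0$ and a central one. On $G_i$ only $\lambda_i$ acts, so $P\cap G_i=P_{G_i}(\lambda_i)$ is the standard parabolic of type $I\cap\Delta_i$. As $\Delta_i$ is connected and $I\perp\Delta\setminus I$, either $I\cap\Delta_i=\Delta_i$ and $G_i\subset P$, or $I\cap\Delta_i=\varnothing$ and $P\cap G_i$ is a minimal parabolic of $G_i$. This completes the proof of Theorem B(1). $\square$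

## 9. The normalizer of the Levi subgroup when $I\perp\Delta\setminus I$

Here $k$ is arbitrary, $I\subset\Delta$ is orthogonal to $I^c:=\Delta\setminus I$, $P=P_I$, and $M=C_G(A_I)$ is the standard Levi subgroup. We compute $N_G(M)(k)$; this serves both Theorem B(2) and B(3).

Reflections in $I$ fix $I^c$ and vice versa, so $W_k=W_I\times W_{I^c}$. Every relative root is a multiple of a $W_k$-conjugate of a simple root, so $\Phi=\Phi_I\sqcup\Phi_{I^c}$, and both parts are $W_k$-stable. As $A_I$ is the identity component of the common kernel of $\Phi_I$ in $A$, $N_G(A)(k)$ normalizes $A_I$ and $M$. Conversely, let $g\in N_G(M)(k)$. Then $gAg^{-1}$ is a maximal $k$-split torus of $M$, so $mgAg^{-1}m^{-1}=A$ for some $m\in M(k)$ by (F9), and $mg\in N_G(A)(k)$. So $N_G(M)(k)=M(k)N_G(A)(k)$. Moreover $C_G(A)\subset M$, and $N_M(A)(k)/C_G(A)(k)=W_I$ is the relative Weyl group of $M$. Therefore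
$$N_G(M)(k)=M(k)N_G(A)(k),\qquad N_G(M)(k)/M(k)\cong W_k/W_I\cong W_{I^c}.\tag{9.1}$$
By (F8), $P(k)\backslash G(k)/P(k)=W_I\backslash W_k/W_I$, and this is $W_k/W_I$ because $W_I$ is normal. An element of $N_G(A)(k)$ with image $w\in W_k$ is sent to the coset of $w$. So
$$N_G(M)(k)/M(k)\to P(k)\backslash G(k)/P(k)\ \text{ is bijective.}\tag{9.2}$$

**Example 9.1.** Let $G=SL_2\times SL_2$ and let $I$ be the simple root of the second factor. With $B_2,T_2,N_2$ the upper triangular, diagonal and monomial matrices in $SL_2(k)$, we have $P(k)=B_2\times SL_2(k)$ and $M(k)=T_2\times SL_2(k)$. Also $N_G(M)(k)=N_2\times SL_2(k)$, and the quotient $N_G(M)(k)/M(k)$ has order $2$, as (9.1) says.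

## 10. Split pairs: finding $T$, $N$ and $U$

Let $k$ be infinite and $(B,N)$ split and non-trivial, $B=U\rtimes T$. By Theorem B(1), $B=P(k)$. Let $n_0\in N$ represent $w_0$, and keep $V=R_u(P)$, $R=V(k)$.

**Step 1: $B\cap n_0Bn_0^{-1}=T$.** This turns saturation, an intersection of many conjugates, into an intersection of two. The inclusion $\supset$ is clear. Let $g\in B\cap n_0Bn_0^{-1}$ and $w\in W$. By (T3) there is a reduced expression $w_0=s_1\cdots s_q$ with $w=s_1\cdots s_p$ for some $p$. Put $w_i=s_1\cdots s_i$. We show $w_i^{-1}gw_i\in B$ by induction on $i$; for $i=0$ this is $g\in B$. Let $i\ge1$ and $h=w_{i-1}^{-1}gw_{i-1}\in B$. Then $y:=w_i^{-1}gw_i=s_i^{-1}hs_i\in B\cup Bs_iB$. Put $z=s_{i+1}\cdots s_q$, so $w_iz=w_0$. Since $gw_0B=w_0B$, we get $yzB=w_i^{-1}gw_0B=w_i^{-1}w_0B=zB$. If $y\in Bs_iB$, then $yz\in Bs_iBzB=Bs_izB$, because $\ell(s_iz)=\ell(z)+1$. So $BzB=Bs_izB$, contradicting (T1). Hence $y\in B$. Taking $i=p$ gives $g\in wBw^{-1}$. So $g\in\bigcap_wwBw^{-1}=T$ by saturation.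

**Step 2: $T=M(k)$ for a Levi $k$-subgroup $M$ of $P$.** Put $P'=n_0Pn_0^{-1}$, a parabolic $k$-subgroup. We show that it is opposite to $P$. By Proposition 5.1, $VP'=(Vn_0P)n_0^{-1}$ is dense in $G$. As $\dim V+\dim P'=\dim V+\dim P=\dim G$, we get $\dim(V\cap P')=0$. Over $\bar k$, $P$ and $P'$ contain a common maximal torus. With respect to it, no absolute root group lies in both $V$ and $P'$, so every root of $P'$ is outside $V$. The roots outside $P$ are the negatives of the roots of $V$, and $P'$ has as many roots as $P$. So the roots of $P'$ are exactly those outside $V$, which are the negatives of the roots of $P$. Thus $P'$ is opposite to $P$, and $M:=P\cap P'$ is a Levi $k$-subgroup of $P$. By Step 1, $T=P(k)\cap P'(k)=M(k)$.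

**Step 3: $N=N_G(M)(k)$.** We compare two bijections. Let $A$ be a maximal $k$-split torus of $M$. By (F5) and the conjugacy of Levi $k$-subgroups in (F9), there is a $k$-cocharacter $\lambda$ with $P=P_G(\lambda)$ and $M=C_G(\lambda)$. Its image is central in $M$, so it lies in $A$. Hence $C_G(A)\subset M$, and $A$ is maximal $k$-split in $G$. Choose a minimal parabolic $k$-subgroup $P_0$ with $A\subset P_0\subset P$, for instance a minimal parabolic of $M$ containing $A$, multiplied by $V$. This gives $\Delta$ and $I$ with $P=P_I$. The standard Levi subgroup and $M$ both contain $C_G(A)$, hence a common maximal torus of $P$, so they are equal by (F9). By Theorem B(1), $I\perp\Delta\setminus I$, and Section 9 applies.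

The group $N$ normalizes $T=M(k)$, which is dense in $M$ by (F1). So $N\subset N_G(M)(k)$. Consider
$$N/T\hookrightarrow N_G(M)(k)/M(k)\to B\backslash G(k)/B .$$
The composite is bijective by (T1), and the second map is bijective by (9.2). So the first is bijective, and as $T=M(k)$, $N=N_G(M)(k)$.

**Step 4: $U$ as a graph over $R$.** It remains to compare two complements. We have $P(k)=U\rtimes M(k)=R\rtimes M(k)$. So for each $r\in R$ there is a unique $\varphi(r)\in M(k)$ with $r\varphi(r)\in U$, and $U=\{r\varphi(r):r\in R\}$. We must show $\varphi=1$.

**Step 5: $\varphi(r)\in Z(G)$.** This makes $\varphi$ a homomorphism. Let $z=\varphi(r)$. As $rz\in U$, its image in $P/V\cong M$ is central by (7.1), so $z\in Z(M)$. Hence $z$ is semisimple and lies in every maximal torus of $M$. Also $z\in r^{-1}U\subset\mathcal U$, because $R\subset V\subset\mathcal U$. Since $\mathcal U$ is nilpotent, some iterate of $V\to V$, $v\mapsto zvz^{-1}v^{-1}$, is the constant map $1$. Differentiating at $1$, some power of $\mathrm{Ad}(z)-1$ vanishes on $\mathrm{Lie}\,V$. As $\mathrm{Ad}(z)$ is diagonalizable, $\mathrm{Ad}(z)=1$ on $\mathrm{Lie}\,V$.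 Fix a maximal torus of $M$. The absolute roots of $V$ are trivial on $z$, so are their negatives, and so are the roots of $M$, since $z\in Z(M)$. These are all roots of $G$, so $z\in Z(G)$.

Therefore $r\varphi(r)\,r'\varphi(r')=rr'\,\varphi(r)\varphi(r')\in U$, so $\varphi:R\to Z(G)(k)$ is a homomorphism. Conjugating $r\varphi(r)\in U$ by $m\in M(k)$, which normalizes $U$, gives $(mrm^{-1})\varphi(r)\in U$, so
$$\varphi(mrm^{-1})=\varphi(r)\qquad(m\in M(k),\ r\in R).\tag{10.1}$$

**Step 6: $\varphi=1$.** We show that every element of $R$ is a commutator $\sigma r\sigma^{-1}r^{-1}$ with one fixed $\sigma\in M(k)$. Take $\lambda$ from Step 3 and a maximal torus of $M$; it contains the central image of $\lambda$. For every absolute root $a$ of $V$ we have $\langle a,\lambda\rangle>0$. As $k$ is infinite, we can choose $t\in k^\times$ with $t^{\langle a,\lambda\rangle}\ne1$ for all these finitely many $a$. Put $\sigma=\lambda(t)\in M(k)$.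

Let $V$ act on itself by $v*x=\sigma v\sigma^{-1}xv^{-1}$; this is an action, since $v*(v'*x)=\sigma vv'\sigma^{-1}x(vv')^{-1}$. The orbit map of $1$ is $f(v)=\sigma v\sigma^{-1}v^{-1}$. The stabilizer of $1$ is $C_V(\sigma)$. It is trivial, because every $v\in V$ is uniquely a product, in a fixed order, of elements of the root groups of $V$, and $\sigma$ scales the root group of $a$ by $t^{\langle a,\lambda\rangle}\neq1$. So $f$ is injective. Its differential at $1$ is $\mathrm{Ad}(\sigma)-1$, which is invertible on $\mathrm{Lie}\,V$. Its image is closed, because orbits of unipotent groups on affine varieties are closed, and has dimension $\dim V$. So the image is $V$. Thus $f$ is a bijective separable orbit map onto a homogeneous space, i.e. an isomorphism of varieties $V\to V$. It is defined over $k$, so $f(R)=f(V(k))=V(k)=R$.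

By (10.1), $\varphi(\sigma r\sigma^{-1}r^{-1})=\varphi(\sigma r\sigma^{-1})\varphi(r)^{-1}=1$ for all $r\in R$. So $\varphi=1$ on $f(R)=R$, and $U=R=R_u(P)(k)$. This proves Theorem B(2). $\square$

## 11. Constructing the pairs, and the Corollary

Now let $k$ be any field, $I\subsetneq\Delta$ orthogonal to $I^c=\Delta\setminus I$, and $P=P_I$. Levi $k$-subgroups of $P$ are conjugate under $P(k)$, and conjugation by an element of $P(k)$ fixes $P(k)$. So for Theorem B(3) we may take $M=C_G(A_I)$. Put $B_0=P_0(k)$, $B=P(k)=B_0W_IB_0$, $N=N_G(M)(k)$.

**Step 1: $B\cap N=M(k)$.** This identifies $T$. An element of $P(k)$ normalizing $M$ is $vm$ with $m\in M(k)$ and $v\in R_u(P)(k)$ normalizing $M$. For $m'\in M$, $vm'v^{-1}m'^{-1}\in R_u(P)\cap M=1$. So $v$ centralizes $M\supset A_I$, i.e. $v\in C_G(A_I)=M$, and $v=1$. So $T=M(k)$, which is normal in $N$.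

**Step 2: Weyl group and generation.** By (9.1), $W=N/T\cong W_{I^c}$ is finite and generated by the involutions $s_\alpha$, $\alpha\in I^c$. Also $\langle B,N\rangle\supset B_0N_G(A)(k)B_0=G(k)$.

**Step 3: the product axiom.** We deduce it from the axiom for $B_0$. For $u\in W_I$ and $w\in W_{I^c}$ we have $uw=wu$ and $\ell(uw)=\ell(u)+\ell(w)$ in $W_k$. So $B_0uB_0wB_0=B_0uwB_0=B_0wuB_0\subset B_0wB$. Taking the union over $u$ and multiplying by $B$, we get $BwB=B_0wB$. For $s=s_\alpha$ with $\alpha\in I^c$,
$$sBwB=sB_0wB\subset B_0wB\cup B_0swB\subset BwB\cup BswB .$$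

**Step 4: $sBs^{-1}\neq B$.** Since $s_\alpha\notin W_I$, $s\notin B=P_I(k)$, and $P_I(k)$ is its own normalizer by (T2) for the pair of (F8). So $(B,N)$ is a spherical $BN$-pair.

**Step 5: saturation.** We need $\bigcap_wwBw^{-1}=M(k)$. As $N$ normalizes $M\subset P$, $M(k)$ lies in the intersection. The longest element of $W_{I^c}$ fixes $\Phi_I$ pointwise and maps the relative roots of $R_u(P)$, which are $\Phi^+\setminus\Phi_I=\Phi_{I^c}^+$, to $\Phi_{I^c}^-$. By (F7) it conjugates $P$ to the opposite parabolic $P^-$ containing $M$, and $P\cap P^-=M$. So the intersection is $M(k)$.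

**Step 6: split and non-trivial.** $B=R_u(P)(k)\rtimes M(k)$, and $R_u(P)(k)$ is nilpotent, as $R_u(P)$ is unipotent. Since $I\ne\Delta$, (F8) gives $P_I(k)\neq P_\Delta(k)=G(k)$. This proves Theorem B(3). $\square$

**Proof of the Corollary.** If $[G,G]$ contains a non-trivial $k$-split torus, this torus is not central in $G$, because $[G,G]\cap Z(G)$ is finite. So a maximal $k$-split torus $A$ of $G$ containing it acts non-trivially on $\mathrm{Lie}\,G$, and $\Delta\neq\varnothing$. Theorem B(3) with $I=\varnothing$ gives a non-trivial split spherical $BN$-pair, the one of Borel–Tits. If $[G,G]$ is anisotropic, Theorem A says that there is none. $\square$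

## 12. The field with four elements

Theorem A, Theorem B(3) and the Corollary hold over all fields. In Theorem B(1) and (2) the hypothesis that $k$ is infinite cannot be dropped. Take $G=SL_2$ over $k=\mathbb F_4$. Then $G(k)=SL_2(\mathbb F_4)\cong PSL_2(\mathbb F_5)$, of order $60$. The second description gives a $BN$-pair: $B$ is the image of the upper triangular matrices of $SL_2(\mathbb F_5)$, of order $5\cdot4/2=10$, and $N$ is the image of the monomial matrices. Then $T$ is the image of the diagonal matrices, $T\cong C_2$, and $W$ has order $2$. With $s$ the non-trivial element of $W$, $B\cap sBs^{-1}=T$, so the pair is saturated, and $B=U\rtimes T$ with $U\cong C_5$. So it is a non-trivial split spherical $BN$-pair. But the proper parabolic $k$-subgroups of $SL_2$ over $\mathbb F_4$ are Borel subgroups with $4\cdot3=12$ rational points, so $B$ is not of the form $P(k)$.
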